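\title{A constructible expansion of the real field that is not d-minimal}

\begin{abstract}
A definably complete expansion of an ordered field is d-minimal if, in every elementarily equivalent structure, each definable subset of the line is the union of an open set and finitely many discrete sets; it is constructible if each such set is a finite Boolean combination of open sets. D-minimal structures are constructible. We show that the converse fails, even for expansions of the real field: there is a countable compact set $E\subset\mathbb R$, with all finite Cantor--Bendixson derivatives nonempty, such that $(\mathbb R,<,+,\cdot,E)$ is constructible. The set $E$ is built point by point in a forcing construction, arranged so that a formula with $q$ quantifiers over $E$ cannot tell apart nearby points of rank at least $2q$. We also show that a constructible structure defines no perfect nowhere dense subset of the line, and that it is d-minimal exactly when the boundaries of definable sets have uniformly bounded Cantor--Bendixson rank.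
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb K$ be a first-order expansion of an ordered field, with the order topology. \emph{Definable} means definable with parameters. The structure $\mathbb K$ is \emph{definably complete} if every definable subset of $\mathbb K$ has a supremum in $\mathbb K\cup\{\pm\infty\}$. Every expansion of the real field is definably complete, and all structures in this paper are assumed to be.

We compare two ways of saying that the definable subsets of the line are topologically simple. A subset of a topological space is \emph{constructible} if it is a Boolean combination of finitely many open sets, and $\mathbb K$ is \emph{constructible} if, for every $\mathbb K'\equiv\mathbb K$, every definable subset of $\mathbb K'$ is constructible. The structure $\mathbb K$ is \emph{d-minimal} if every definable set $X\subseteq\mathbb K$ is the union of an open set and finitely many discrete sets, where the number of discrete sets does not depend on the parameters used to define $X$; equivalently, for every $\mathbb K'\equiv\mathbb K$, every definable subset of $\mathbb K'$ is the union of an open set and finitely many discrete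 sets.

The real field has both properties, because its definable subsets of the line are finite unions of points and intervals. In general d-minimality is the stronger condition. If $D$ is discrete, choose for each $x\in D$ an open set $U_x$ with $U_x\cap D=\{x\}$; then $U_x\cap\operatorname{cl}(D)\subseteq\operatorname{cl}(U_x\cap D)=\{x\}$, so $D=\operatorname{cl}(D)\cap\bigcup_xU_x$ is constructible. Hence d-minimal structures are constructible. It is known that in a d-minimal structure every definable subset of $\mathbb K^n$ is constructible as well, for every $n$; we do not use this. The following question is posed in \cite{For}.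

\begin{quote}
Assume that $\mathbb K$ is constructible. Is it d-minimal? What if moreover $\mathbb K$ expands $\mathbb R$?
\end{quote}

The answer to both questions is no. To state the results we need a measure of complexity for each of the two notions. For a subset $A$ of a topological space, let $A'$ be the set of non-isolated points of the space $A$, and put $A^{(0)}=A$, $A^{(n+1)}=(A^{(n)})'$. These are the Cantor--Bendixson derivatives of $A$. They can be computed locally: $(A\cap V)^{(n)}=A^{(n)}\cap V$ for $V$ open. For a subset $X$ of a space $Y$, put $X_i=X$ for $i$ odd and $X_i=Y\setminus X$ for $i$ even, and define the \emph{alternation chain}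
\[
F_0(X)=Y,\qquad F_i(X)=\operatorname{cl}\bigl(F_{i-1}(X)\cap X_i\bigr)\quad(i\ge1).
\]
Thus $F_1(X)$ is the closure of $X$, next $F_2(X)$ is the closure of the set of points outside $X$ that are limits of points of $X$, and so on. The chain reaches $\emptyset$ after finitely many steps if and only if $X$ is constructible (Lemma~\ref{lem:alt}).

\begin{theorem}\label{thm:main}
There is a countable compact set $E\subset\mathbb R$ with $E^{(n)}\neq\emptyset$ for all $n\in\omega$ such that $\mathbb K=(\mathbb R,<,+,\cdot,E)$ has the following property: for every formula $\varphi(x,y)$, with $x$ a single variable and $y$ a tuple, there is $n$ such that $F_n(\varphi(\mathbb R,a))=\emptyset$ for all $a$. Consequently $\mathbb K$ is constructible and not d-minimal. Moreover, every definable subset of $\mathbb R$ is the union of a definable open set and a countable set.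
\end{theorem}

The second result is not needed for the answer, but it locates the gap between the two notions.

\begin{theorem}\label{thm:B}
Let $\mathbb K$ be a constructible definably complete expansion of an ordered field.
\begin{enumerate}
\item[(i)] In every nonempty definable closed set $C\subseteq\mathbb K$ with empty interior the isolated points are dense.
\item[(ii)] $\mathbb K$ is d-minimal if and only if for every formula $\varphi(x,y)$ there is $n$ with $(\operatorname{bd}\varphi(\mathbb K,b))^{(n)}=\emptyset$ for all $b$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:B} makes a positive answer plausible. By (i), constructibility excludes the most visible obstacle to d-minimality, a definable Cantor set. By (ii), what remains is the possibility of definable closed sets with empty interior whose derivatives do not vanish after a bounded number of steps. Suppose that $C$ is such a set and that $C^{(n)}\ne\emptyset$ for all $n$. In an $\omega$-saturated elementary extension, which is again constructible, the closed set $C^{(\omega)}=\bigcap_nC^{(n)}$ is nonempty, and it has no isolated point: for $x\in C^{(\omega)}$ and $\varepsilon>0$ the conditions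 ``$y\in C^{(n)}$ and $0<|y-x|<\varepsilon$'', $n\in\omega$, are finitely satisfiable because $x\in C^{(n+1)}$. This would contradict (i) if $C^{(\omega)}$ were definable. But it is only an intersection of countably many definable sets, and Theorem~\ref{thm:main} shows that this difference is real.

Each derivative $E^{(n)}$ is definable from $E$, by a formula whose length grows with $n$. The set $E$ has to be built so that a fixed formula sees only boundedly many of the derivatives. Section~\ref{sec:top} contains the topological lemmas, the proof of Theorem~\ref{thm:B}, and two examples of what can go wrong. Sections~\ref{sec:states}--\ref{sec:generic} are combinatorial: they produce a countable ordered tree $\mathcal M$ in which $q$ quantifiers cannot distinguish nearby points of rank at least $2q$ (Proposition~\ref{prop:swap}). Section~\ref{sec:E} embeds $\mathcal M$ in $\mathbb R$ with very rapidly decreasing gaps. Sections~\ref{sec:fast} and~\ref{sec:bounded} show that the field structure sees nothing on $E$ beyond the structure of $\mathcal M$, and that all quantifiers can be restricted to $E$. Section~\ref{sec:final} bounds the alternation chains.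

\section{Alternation chains and derived sets}\label{sec:top}

\subsection*{The two measures of complexity}

\begin{lemma}\label{lem:alt}
Let $X$ be a subset of a topological space $Y$, and write $F_i=F_i(X)$.
\begin{enumerate}
\item[(a)] If $F_n=\emptyset$, then $X=\bigcup_{i\text{ odd},\ i<n}(F_i\setminus F_{i+1})$, and $X$ is constructible.
\item[(b)] If $X$ is a Boolean combination of $N$ open sets, then $F_{N+2}=\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The sets $F_i$ are closed and decreasing, so the sets $F_i\setminus F_{i+1}$ with $i<n$ partition $Y$. A point $x\in F_i\setminus F_{i+1}$ is not in $X_{i+1}$, since $F_i\cap X_{i+1}\subseteq F_{i+1}$. So $x\in X$ if $i$ is odd and $x\notin X$ if $i$ is even.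

(b) Let $U_1,\dots,U_N$ be the open sets and $S(x)=\{l:x\notin U_l\}$. Membership of $x$ in $X$ depends only on $S(x)$, and $S(y)\subseteq S(x)$ for all $y$ in the neighborhood $\bigcap_{l\notin S(x)}U_l$ of $x$. We show by induction that $|S(x)|\ge i$ for $x\in F_i\cap X_{i+1}$. For $i\ge1$ the neighborhood contains a point $y\in F_{i-1}\cap X_i$; as $X_i$ and $X_{i+1}$ are complementary, $S(y)\neq S(x)$, so $|S(x)|>|S(y)|\ge i-1$. Hence $F_{N+1}\cap X_{N+2}=\emptyset$.
\end{proof}

\begin{lemma}\label{lem:disc}
If a subset $A$ of a Hausdorff space is covered by $N$ discrete sets, then $A^{(N)}=\emptyset$.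
\end{lemma}

\begin{proof}
Induction on $N$; for $N=0$ the set $A$ is empty. Let $N\ge1$, let $D_1,\dots,D_N$ be the discrete sets, and suppose $x\in A^{(N)}$, say $x\in D_i$. Take an open $U\ni x$ with $U\cap D_i=\{x\}$. Since $x$ is not isolated in $A^{(N-1)}$, there is $x'\in A^{(N-1)}\cap U$ with $x'\neq x$. Put $V=U\setminus\{x\}$, an open set. Then $A\cap V$ is covered by the $N-1$ discrete sets $D_j$, $j\ne i$, while $x'\in A^{(N-1)}\cap V=(A\cap V)^{(N-1)}$. This contradicts the induction hypothesis.
\end{proof}

These two lemmas give the sentence of Theorem~\ref{thm:main} that begins with ``Consequently''.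

\begin{proposition}\label{prop:conseq}
Let $E\subset\mathbb R$ be countable with $E^{(n)}\ne\emptyset$ for all $n$, and suppose that for every formula $\varphi(x,y)$ of $\mathbb K=(\mathbb R,<,+,\cdot,E)$ there is $n$ with $F_n(\varphi(\mathbb R,a))=\emptyset$ for all $a$. Then $\mathbb K$ is constructible and not d-minimal.
\end{proposition}

\begin{proof}
Closures are definable from the order, so for fixed $\varphi$ and $n$ the statement ``$F_n(\varphi(\cdot,y))=\emptyset$ for all $y$'' is a first-order sentence. It holds in every $\mathbb K'\equiv\mathbb K$, and Lemma~\ref{lem:alt}(a) shows that $\varphi(\mathbb K',a)$ is constructible for every $a$ from $\mathbb K'$. This is where the independence of $n$ from $a$ is used. If $E$ were the union of an open set and $N$ discrete sets, the open set would be empty because $E$ is countable, and Lemma~\ref{lem:disc} would give $E^{(N)}=\emptyset$.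
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:B}}

We use a fact about an arbitrary space $Y$: \emph{the boundary of a constructible set $A\subseteq Y$ is closed with empty interior}. Indeed, if $A$ is a Boolean combination of open sets $U_1,\dots,U_N$, then near a point outside $\bigcup_l\operatorname{bd}(U_l)$ membership in each $U_l$ is constant, so $\operatorname{bd}(A)\subseteq\bigcup_l\operatorname{bd}(U_l)$; each $\operatorname{bd}(U_l)=\operatorname{cl}(U_l)\setminus U_l$ is closed with empty interior, and so is a finite union of such sets. If $A$ is also dense, then $Y\setminus\operatorname{bd}(A)=\operatorname{int}(A)\cup\operatorname{int}(Y\setminus A)=\operatorname{int}(A)$, so \emph{a dense constructible set contains a dense open set}.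

(i) Suppose that $I$ is an open interval that meets $C$ and contains no isolated point of $C$. Let $C_+$ be the set of $x\in C$ with $(x,y)\cap C=\emptyset$ for some $y>x$, and let $C_-$ be the set of $x\in C$ with $(y,x)\cap C=\emptyset$ for some $y<x$. Both sets are definable, hence constructible. Points of $C_+\cap C_-$ are isolated in $C$, so $C_+\cap C_-\cap I=\emptyset$. Let $I'\subseteq I$ be an open interval that meets $C$. It contains two points $x<y$ of $C$, because no point of $C\cap I$ is isolated, and there is $w\in(x,y)\setminus C$, because $C$ has empty interior. By definable completeness, which is used only here, the point $x_1=\sup(C\cap(-\infty,w])$ exists; it lies in $[x,w]$ and in the closed set $C$, so $x_1<w$ and $(x_1,w)\cap C=\emptyset$. Thus $x_1\in C_+\cap I'$. In the same way $\inf(C\cap[w,\infty))\in C_-\cap I'$. So $C_+\cap I$ and $C_-\cap I$ are dense constructible subsets of the nonempty space $C\cap I$. Each contains a dense open subset of this space, so they meet, a contradiction.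

(ii) Let $X=\varphi(\mathbb K,b)$ and $D=\operatorname{bd}(X)$. If $D^{(n)}=\emptyset$, then
\[
X=\operatorname{int}(X)\cup\bigcup_{i<n}\bigl(X\cap(D^{(i)}\setminus D^{(i+1)})\bigr),
\]
and $D^{(i)}\setminus D^{(i+1)}$, the set of isolated points of $D^{(i)}$, is discrete. So $X$ is the union of an open set and $n$ discrete sets, with $n$ independent of $b$. Conversely, let $\mathbb K$ be d-minimal. The set $D$ is definable uniformly in $b$, so it is the union of an open set and $N$ discrete sets with $N$ depending only on $\varphi$. Since $X$ is constructible, $D$ has empty interior, so the open set is empty, and $D^{(N)}=\emptyset$ by Lemma~\ref{lem:disc}. \qed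

\subsection*{Two ways to lose constructibility}

Not every countable compact set gives a constructible structure. The first danger is arithmetic.

\begin{example}\label{ex:arith}
Let $E=\{0\}\cup\{1/n:n\ge1\}$. Then $(\mathbb R,<,+,\cdot,E)$ defines the positive integers and hence $\mathbb Q$. As $\mathbb Q$ and its complement are dense, $F_n(\mathbb Q)=\mathbb R$ for all $n$, and $\mathbb Q$ is not constructible.
\end{example}

The second danger is present even if only the order is used. Say that $x\in E$ has \emph{Cantor--Bendixson rank} $n$ if $x\in E^{(n)}\setminus E^{(n+1)}$.

\begin{example}\label{ex:parity}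
Let $E\subset\mathbb R$ have points of every finite rank, and let $O$ be the set of points of odd rank. A point $x$ of finite rank $j\ge1$ is a limit of points of $E^{(j-1)}\setminus\{x\}$, and near $x$ these have rank $j-1$, since $x$ is isolated in $E^{(j)}$. By induction on $i$, the set $F_i(O)$ contains all points of finite rank $j\ge i$: a point of rank $i$ lies in $F_{i-1}(O)$ and in $O$ or its complement according to the parity of $i$, and a point of rank $j>i$ is a limit of points of rank $j-1$. So $O$ is not constructible, by Lemma~\ref{lem:alt}(b).

The set $O$ can be definable. Put $K_0=\{0\}$ and $K_{n+1}=\{0\}\cup\bigcup_{i\ge1}\bigl((-1)^n2^{-i}+4^{-i-1}K_n\bigr)\subseteq[-1,1]$. The copies of $K_n$ lie in disjoint intervals, so by induction $K_n^{(n)}=\{0\}$, points of odd rank in $K_n$ are limits from the right only, and points of even positive rank are limits from the left only. For $E=\{0\}\cup\bigcup_{n\ge1}(2^{-n}+4^{-n-1}K_n)$, the set $O$ consists of the points of $E\setminus\{0\}$ that are limits of $E$ from the right.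
\end{example}

So $E$ has to be sparse enough that addition and multiplication reveal little, and what they do reveal must not be correlated with the rank, except for small ranks. The first requirement is met by making the gaps of $E$ shrink very fast. The second is met by building $E$ generically.

\section{States and tags}\label{sec:states}

We shall add the points of $E$ one at a time. The point born at time $t$ is placed at distance $\delta_t$ from a point that is already present, its parent, where $\delta_t$ decreases very rapidly. The field structure will see the order of the points and, through the size of $|x-y|$, the time $d(x,y)$ at which $x$ and $y$ were separated. This is the visible part of the construction.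

\begin{definition}\label{def:visible}
A \emph{visible state} is a tuple $(t,X,<,d)$, where $t\in\omega$ is the \emph{time}, $X$ is a finite set of \emph{names}, $<$ is a linear order on $X$ and $d:X^2\to\{1,\dots,t\}\cup\{\infty\}$, which is obtained from a one-point state ($t=0$, $X=\{x\}$, $d(x,x)=\infty$) by finitely many visible steps. A \emph{visible step} passes from time $t$ to time $t+1$ and adds one new name $z$, the \emph{newborn}, with a \emph{parent} $y\in X$, as follows: $z$ is placed immediately to the right or immediately to the left of $y$; $d(z,y)=d(y,z)=t+1$, $d(z,z)=\infty$, and $d(z,x)=d(x,z)=d(y,x)$ for $x\in X\setminus\{y\}$; everything else is unchanged.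
\end{definition}

After a step, the newborn and its parent are related in the same way, by order and by $d$, to every other name. Apart from the names themselves, a visible state does not remember which of the two was the parent; see Figure~\ref{fig:state}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.3,yscale=0.65]
\draw[dotted] (-0.5,3) -- (3.6,3) node[right] {$t=1$};
\draw[dotted] (-0.5,2) -- (3.6,2) node[right] {$t=2$};
\draw[dotted] (-0.5,1) -- (3.6,1) node[right] {$t=3$};
\draw[thick] (1.5,3.6) -- (1.5,3);
\draw[thick] (0.5,2) -- (0.5,3) -- (2.5,3) -- (2.5,1);
\draw[thick] (0,0) node[below] {$2$} -- (0,2) -- (1,2) -- (1,0) node[below] {$0$};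
\draw[thick] (2,0) node[below] {$3$} -- (2,1) -- (3,1) -- (3,0) node[below] {$1$};
\end{tikzpicture}
\caption{A visible state after three steps: $1$ is born to the right of $0$, then $2$ to the left of $0$, then $3$ to the left of $1$. The names are listed in their order, and $d(x,y)$ is the time of the fork that separates $x$ from $y$; for instance $d(2,0)=2$ and $d(2,3)=1$. Without the names, the picture does not show which branch of a fork carries the parent.}\label{fig:state}
\end{figure}

The topology of $E$ depends on who the parents are: a point is a limit of its children. It is controlled by hidden data. A \emph{tag} is an ordinal $\alpha\le\omega^2$. Its \emph{rank} is $\operatorname{rk}(\omega n+j)=n$ for $n,j\in\omega$, and $\operatorname{rk}(\omega^2)=\omega$. Thus $\alpha\ge\omega m$ if and only if $\operatorname{rk}\alpha\ge m$.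

\begin{definition}\label{def:state}
A \emph{state} $A$ is a visible state, with set of names $X_A$, together with an arbitrary function $\tau_A$ from $X_A$ to the tags. A \emph{step} $A\to B$ is a visible step, with newborn $z$ and parent $y$, such that
\begin{enumerate}
\item[(S1)] $\tau_B(x)\le\tau_A(x)$ and $\operatorname{rk}\tau_B(x)=\operatorname{rk}\tau_A(x)$ for all $x\in X_A$;
\item[(S2)] $\tau_B(z)<\tau_A(y)$, and if $\operatorname{rk}\tau_B(z)=\operatorname{rk}\tau_A(y)$, then also $\tau_B(y)<\tau_A(y)$.
\end{enumerate}
We write $B\le A$ if $B$ arises from $A$ by finitely many steps, possibly none. We write $A\approx_mA'$ if $A$ and $A'$ have the same visible state, with the same names, and for each name the two tags are equal or both at least $\omega m$.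
\end{definition}

Along a sequence of steps the rank of the tag of a name $w$ is constant; we write $\operatorname{rk}(w)$. A newborn has rank at most that of its parent. The rank will turn out to be the Cantor--Bendixson rank in $E$. The finite part $j$ of a tag $\omega n+j$ is a budget: a name may have any number of children of smaller rank, but it pays for each child of its own rank. All notions are invariant under bijective renaming of the names; the relation $\approx_m$ is symmetric, and $\approx_{m+1}$ implies $\approx_m$. Since the tag function of a state is arbitrary, changing tags turns a state into a state.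

The main idea of the construction can be seen in a single step.

\begin{example}[parent and child change places]\label{ex:twin}
Let $A\to B$ be a step with parent $x$ and newborn $x'$, placed to the right of $x$, both of rank at least $m$. Let $A^+$ be $A$ with the tag of $x$ replaced by $\omega(m+1)$, so $A^+\approx_mA$. Let $A^+\to B^*$ be the step with parent $x$ and newborn $x^*$, placed to the \emph{left} of $x$, in which $x$ keeps the tag $\omega(m+1)$, $x^*$ gets the tag $\omega m$, and all other names get their tags from $B$. This step is legal, since $x^*$ has smaller rank than $x$. The bijection $\pi:X_B\to X_{B^*}$ with $\pi(x')=x$, $\pi(x)=x^*$, and $\pi(w)=w$ otherwise, preserves $<$ and $d$, and corresponding tags are equal or both at least $\omega m$. Now consider a property of a name in a state which persists under steps and which cannot distinguish $\approx_m$-equivalent states. If $x$ has it in $A$, then $x$ has it in $A^+$, then $x$ has it in $B^*$, and then $x'$ has it in $B$. The child inherits the property, whatever its rank, as long as the rank is at least $m$.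
\end{example}

The persistent properties will be given by a forcing relation (Section~\ref{sec:types}). That they cannot distinguish large tags rests on the following lemma: a state can imitate the future of an equivalent state, at the price of one level.

\begin{lemma}[mirror lemma]\label{lem:mirror}
If $A\approx_{m+1}A'$ and $B\le A$, then there is $B'\le A'$ with $B'\approx_mB$.
\end{lemma}

\begin{proof}
Let $A=A_t\to A_{t+1}\to\dots\to A_s=B$, where $A_r$ has time $r$ and tag function $\tau_r$, and let $\operatorname{rk}(w)$ be the rank in this sequence. The \emph{origin} of a name $w\in X_B\setminus X_A$ is the first element of $X_A$ in the sequence consisting of $w$, its parent, the parent of its parent, and so on. Let $U=\{v\in X_A:\tau_A(v)\ne\tau_{A'}(v)\}$; on $U$ both tags are at least $\omega(m+1)$. The descendants of names outside $U$ can be copied with their tags. The descendants of a name $v\in U$ may have ranks that are too large for $\tau_{A'}(v)$; we cut these ranks down to $m$ and supply a budget that lasts until time $s$. So perform, starting from $A'$, the same visible steps with the tags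
\[
\tau'_r(w)=\begin{cases}\tau_{A'}(w)&\text{if }w\in U,\\ \omega m+(s-r)&\text{if }w\notin X_A,\ \text{the origin of }w\text{ is in }U,\ \text{and }\operatorname{rk}(w)\ge m,\\ \tau_r(w)&\text{otherwise.}\end{cases}
\]
Then $\tau'_t=\tau_{A'}$. The line that applies to $w$ does not depend on $r$, and in each line the tag is non-increasing in $r$ with constant rank, so (S1) holds. We check (S2) for the step to time $r$, with newborn $z$ and parent $y$.
\begin{itemize}
\item $y\in U$. The origin of $z$ is $y$, so $\tau'_r(z)$ is $\omega m+(s-r)$ or has rank less than $m$. In both cases its rank is at most $m<\operatorname{rk}\tau_{A'}(y)$.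
\item $y\notin X_A$, with origin in $U$ and $\operatorname{rk}(y)\ge m$. The tag of $y$ drops from $\omega m+(s-r+1)$ to $\omega m+(s-r)$. The origin of $z$ is in $U$, so $z$ gets $\omega m+(s-r)$ or a tag of rank less than $m$.
\item $y\notin X_A$, with origin in $U$ and $\operatorname{rk}(y)<m$. Then $\operatorname{rk}(z)<m$, and the tags of $y$ and $z$ are those of the given step.
\item $y\in X_A\setminus U$, or $y\notin X_A$ with origin not in $U$. Then the origin of $z$ is not in $U$, and the tags of $y$ and $z$ are those of the given step.
\end{itemize}
At time $s$ the tags $\tau_s(w)$ and $\tau'_s(w)$ are both at least $\omega m$ in the first two lines and equal in the third.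
\end{proof}

The loss of a level cannot be avoided: a name with tag $\omega^2$ can have a child of rank $m$, and a name with tag $\omega m$ cannot. The second case of the proof is the reason for allowing children of the same rank. If ranks had to drop at every birth, a name of rank $\omega$ could start a line of descent with $m+2$ births, a name of rank $m+1$ could not, and the lemma would be false.

\section{Types and forcing}\label{sec:types}

\subsection*{Types}

We record what can be said about a tuple of names with $q$ quantifiers, using the order, comparisons between values of $d$, and comparisons of $d$ with numbers up to $N$. Let $(X,<,d)$ be a visible state without its time, or a union of a chain of such. The \emph{$(0,N)$-type} of a tuple $\bar w=(w_1,\dots,w_r)$ from $X$ is the list of those conditions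
\[
w_i=w_j,\qquad w_i<w_j,\qquad d(w_i,w_j)<d(w_k,w_l),\qquad d(w_i,w_j)<b\quad(1\le b\le N)
\]
that hold. The \emph{$(q+1,N)$-type} of $\bar w$ is the pair $(\theta_0,\Xi)$, where $\theta_0$ is the $(0,N)$-type of $\bar w$ and $\Xi$ is the set of $(q,N)$-types of the tuples $(\bar w,w)$, $w\in X$. A \emph{formal} $(0,N)$-type of length $r$ is any list of conditions of this form, and a formal $(q+1,N)$-type of length $r$ is any pair of a formal $(0,N)$-type of length $r$ and a set of formal $(q,N)$-types of length $r+1$. For given $q,N,r$ there are finitely many formal types.

\begin{lemma}\label{lem:types}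
Work in a fixed structure $(X,<,d)$.
\begin{enumerate}
\item[(a)] If $(w_1,\dots,w_r)$ and $(w_1',\dots,w_r')$ have the same $(q,N)$-type and $\sigma:\{1,\dots,r'\}\to\{1,\dots,r\}$ is any map, then $(w_{\sigma(1)},\dots,w_{\sigma(r')})$ and $(w'_{\sigma(1)},\dots,w'_{\sigma(r')})$ have the same $(q,N)$-type. So coordinates may be repeated, permuted and dropped.
\item[(b)] Fix a tuple $P$ from $X$. Let $\Psi(\bar e,v_1,\dots,v_q)$ be a relation on $X$ whose truth depends only on the $(0,N)$-type of $(\bar e,P,v_1,\dots,v_q)$, and let $\mathsf Q_1,\dots,\mathsf Q_q\in\{\exists,\forall\}$. Then the truth of $\mathsf Q_1v_1\cdots\mathsf Q_qv_q\,\Psi(\bar e,\bar v)$ depends only on the $(q,N)$-type of $(\bar e,P)$.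
\end{enumerate}
\end{lemma}

\begin{proof}
If $\bar w$ and $\bar w'$ have the same $(q+1,N)$-type, then for every $w$ there is $w'$ such that $(\bar w,w)$ and $(\bar w',w')$ have the same $(q,N)$-type, and conversely. For (a), use induction on $q$: the case $q=0$ holds because every condition on the new tuple is a condition on the old one, and in the induction step apply the hypothesis to $(\bar w,w)$ and $(\bar w',w')$ with $\sigma$ extended by $r'+1\mapsto r+1$. For (b), show by downward induction on $j$ that the truth of $\mathsf Q_{j+1}v_{j+1}\cdots\mathsf Q_qv_q\,\Psi$ depends only on the $(q-j,N)$-type of $(\bar e,P,v_1,\dots,v_j)$: if two tuples of the form $(\bar e,P,v_1,\dots,v_{j-1})$ have the same $(q-j+1,N)$-type, then every value of $v_j$ for one tuple is matched by a value for the other with the same truth value of the inner formula, so $\exists v_j$ and $\forall v_j$ give the same result for both.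
\end{proof}

\subsection*{Forcing}

The type of a tuple in the final infinite structure is not determined by a finite state, but a finite state can make one type unavoidable, provided that the construction never neglects a possibility that stays open.

\begin{definition}\label{def:force}
Let $A$ be a state, $\bar k$ a tuple from $X_A$ and $\theta$ a formal $(q,N)$-type of the same length. We define $A\Vdash\theta(\bar k)$, read ``$A$ forces $\theta$ for $\bar k$'', by induction on $q$. For $q=0$ it means that $\theta$ is the $(0,N)$-type of $\bar k$ in the visible state of $A$. For a formal $(q+1,N)$-type $\theta=(\theta_0,\Xi)$ it means that $A\Vdash\theta_0(\bar k)$ and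
\begin{enumerate}
\item[(a)] for each $\xi\in\Xi$ and each $B\le A$ there are $C\le B$ and $k\in X_C$ with $C\Vdash\xi(\bar k,k)$;
\item[(b)] for each formal $(q,N)$-type $\xi\notin\Xi$ there are no $B\le A$ and $k\in X_B$ with $B\Vdash\xi(\bar k,k)$.
\end{enumerate}
\end{definition}

\begin{example}\label{ex:force}
Let $A$ have time $0$ and one name $x$, with $(0,0)$-type $\theta_0$. A pair $(x,z)$ has one of three $(0,0)$-types $\xi_=,\xi_<,\xi_>$, according to the position of $z$. If $\tau_A(x)=0$, no step is possible, and $A\Vdash(\theta_0,\{\xi_=\})(x)$. If $\tau_A(x)\ge\omega$, then in every $B\le A$ the name $x$ can still have a child with tag $0$ on either side, so $A\Vdash(\theta_0,\{\xi_=,\xi_<,\xi_>\})(x)$; one quantifier does not distinguish these tags. If $\tau_A(x)=1$, then $A$ forces no $(1,0)$-type: a child can be born on either side, so (b) puts both $\xi_<$ and $\xi_>$ into $\Xi$, but after one birth both tags are $0$ by (S2), so (a) fails for the other side.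
\end{example}

\begin{lemma}\label{lem:dens}
\begin{enumerate}
\item[(a)] (Persistence.) If $A\Vdash\theta(\bar k)$ and $B\le A$, then $B\Vdash\theta(\bar k)$.
\item[(b)] (Density.) For all $A,\bar k,q,N$ there are $B\le A$ and a formal $(q,N)$-type $\theta$ with $B\Vdash\theta(\bar k)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Steps do not change $<$ and $d$ on old names, and clauses (a) and (b) of Definition~\ref{def:force} quantify over all states below $A$, among them all states below $B$.

(b) For $q=0$ take $B=A$. For $q+1$, list the formal $(q,N)$-types $\xi_1,\dots,\xi_M$ of the right length and put $B_0=A$. Given $B_{i-1}$, if there is $B\le B_{i-1}$ such that no $C\le B$ and $k\in X_C$ satisfy $C\Vdash\xi_i(\bar k,k)$, let $B_i$ be such a $B$; otherwise let $B_i=B_{i-1}$ and put $\xi_i$ into $\Xi$. Let $\theta_0$ be the $(0,N)$-type of $\bar k$. Then $B_M\Vdash(\theta_0,\Xi)(\bar k)$: clause (a) holds for $\xi_i\in\Xi$ because $B_M\le B_{i-1}$, and clause (b) holds for $\xi_i\notin\Xi$ because $B_M\le B_i$.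
\end{proof}

Clause (a) has two quantifiers over states, and each costs one application of the mirror lemma. This is the source of the number $2q$.

\begin{lemma}[retagging]\label{lem:retag}
If $A\approx_{2q}A'$, then for every formal $(q,N)$-type $\theta$ and every tuple $\bar k$: $A\Vdash\theta(\bar k)$ if and only if $A'\Vdash\theta(\bar k)$.
\end{lemma}

\begin{proof}
Induction on $q$. For $q=0$ forcing depends only on the visible state. Let $A\approx_{2q+2}A'$ and $A\Vdash(\theta_0,\Xi)(\bar k)$; by symmetry it suffices to show that $A'$ forces the same type. For clause (a), let $\xi\in\Xi$ and $B'\le A'$. By Lemma~\ref{lem:mirror} there is $B\le A$ with $B\approx_{2q+1}B'$. Take $C\le B$ and $k$ with $C\Vdash\xi(\bar k,k)$. By Lemma~\ref{lem:mirror} again there is $C'\le B'$ with $C'\approx_{2q}C$, and $C'\Vdash\xi(\bar k,k)$ by induction. For clause (b), suppose $\xi\notin\Xi$, $B'\le A'$ and $B'\Vdash\xi(\bar k,k)$. Take $B\le A$ with $B\approx_{2q+1}B'$. Then $B\Vdash\xi(\bar k,k)$ by induction, contrary to clause (b) for $A$.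
\end{proof}

\section{The generic tree}\label{sec:generic}

\subsection*{The construction}

\begin{lemma}\label{lem:generic}
There is an infinite sequence of steps $A_0\to A_1\to\cdots$, where $A_0$ has the single name $0$ with tag $\omega^2$ and the newborn at time $t$ is named $t$, so that $X_{A_t}=\{0,\dots,t\}$, with the following properties.
\begin{enumerate}
\item[(G1)] For every tuple $\bar k$ from $\omega$ and all $q,N$ there are $t$ and a formal $(q,N)$-type $\theta$ with $A_t\Vdash\theta(\bar k)$.
\item[(G2)] If $A_t\Vdash(\theta_0,\Xi)(\bar k)$ and $\xi\in\Xi$, there are $t'\ge t$ and $k\le t'$ with $A_{t'}\Vdash\xi(\bar k,k)$.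
\item[(G3)] For every $x\in\omega$ and every finite $m<\operatorname{rk}(x)$ there are infinitely many $z$ with parent $x$ and tag $\omega m$ at birth.
\end{enumerate}
\end{lemma}

\begin{proof}
The tasks are the triples $(\bar k,q,N)$ for (G1), the tuples $(t,\bar k,\theta_0,\Xi,\xi)$ for (G2), and the pairs $(x,m)$ for (G3). There are countably many; list them so that each occurs infinitely often, and treat them in turn. A task is skipped if its names or its time $t$ have not been reached, or if its hypothesis fails. Otherwise, if the current state is $A_s$, pass to a state below $A_s$ that fulfills the task: for (G1) by density; for (G2) by clause (a) of Definition~\ref{def:force}, since $A_s\le A_t$; for (G3) by one step with parent $x$ and newborn tag $\omega m$, all other tags unchanged, which is legal because $m<\operatorname{rk}(x)$. Rename the new names to be the times of their births. The task $(0,0)$ of the third kind adds a name each time it occurs, so the sequence is infinite and every task is eventually past the stage of being skipped for lack of names or time. A task $(x,m)$ with $m<\operatorname{rk}(x)$ is carried out infinitely often, which gives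 (G3).
\end{proof}

Fix such a sequence. Let $\mathcal M=(\omega,<_{\mathcal M},d)$ be the union of the visible states, let $\tau_t=\tau_{A_t}$, and let $p(z)<z$ be the parent of $z\ge1$. Names are natural numbers, and $<$ between names refers to the order of $\omega$, that is, of birth.

\begin{lemma}[truth]\label{lem:truth}
If $A_t\Vdash\theta(\bar k)$ for a formal $(q,N)$-type $\theta$, then $\theta$ is the $(q,N)$-type of $\bar k$ in $\mathcal M$.
\end{lemma}

\begin{proof}
Induction on $q$; for $q=0$, later steps do not change $<_{\mathcal M}$ and $d$ on $\bar k$. Let $\theta=(\theta_0,\Xi)$ be a $(q+1,N)$-type. If $\xi\in\Xi$, then by (G2) and induction $\xi$ is the type of $(\bar k,k)$ for some $k$. Conversely, let $k\in\omega$. By (G1) and persistence, some $A_{t'}$ with $t'\ge t$ forces a $(q,N)$-type $\xi$ for $(\bar k,k)$. By induction $\xi$ is the type of $(\bar k,k)$ in $\mathcal M$, and $\xi\in\Xi$ by clause (b).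
\end{proof}

\subsection*{Balls}

The \emph{chain} of $z\in\omega$ is the decreasing sequence $z,p(z),p(p(z)),\dots,0$. For $t\in\omega$ let $z|_t$ be the first element of the chain of $z$ that is at most $t$: the representative of $z$ at time $t$. The \emph{ball at time $t$} of $z$ is $[z]_t=\{w:w|_t=z|_t\}$. The balls at time $t$ partition $\omega$, and each contains exactly one name $y\le t$, since $y|_t=y$ for $y\le t$. If $z>t$, then $z$ and $p(z)$ lie in the same ball at time $t$.

\begin{lemma}\label{lem:balls}
\begin{enumerate}
\item[(a)] From time $t-1$ to time $t$ exactly one ball splits: $[p(t)]_{t-1}=[p(t)]_t\sqcup[t]_t$, and the other balls do not change.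
\item[(b)] For $x\ne y$, the number $d(x,y)$ is the least $t$ such that $x$ and $y$ lie in different balls at time $t$. Hence $[x]_t=\{z:d(x,z)>t\}$, and if $t=d(x,y)$, then one of $x,y$ lies in $[p(t)]_t$ and the other in $[t]_t$.
\item[(c)] If $x\in[p(t)]_t$ and $y\in[t]_t$, then $x<_{\mathcal M}y$ if and only if $p(t)<_{\mathcal M}t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $z|_t<t$, then $z|_{t-1}=z|_t$; if $z|_t=t$, then $z|_{t-1}=p(t)$.

(b) Induction on the larger name, say $y$. For $t<y$, the names $y$ and $p(y)$ lie in the same ball at time $t$. If $x=p(y)$, then $x$ and $y$ are first separated at time $y=d(x,y)$. If $x\neq p(y)$, then $x$ and $p(y)$ are distinct names at most $y-1$, so they are separated by time $y-1$. Therefore $x$ and $y$ are first separated when $x$ and $p(y)$ are, which by induction is at time $d(x,p(y))=d(x,y)$. The two consequences follow from (a).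

(c) Induction on $x+y$. If $x,y\le t$, then $x=p(t)$ and $y=t$. Otherwise let $z>t$ be the larger of the two names and $w$ the other. The parent $p(z)$ lies in the same ball at time $t$ as $z$, so $p(z)\ne w$. Among the names at most $z$, the name $z$ is adjacent to $p(z)$, so $z$ and $p(z)$ lie on the same side of $w$. Replace $z$ by $p(z)$.
\end{proof}

The two halves of rule (S2) have one consequence each. The first will make $E$ compact; the second says that the rank drops near every point.

\begin{lemma}\label{lem:ranks}
\begin{enumerate}
\item[(a)] There is no infinite sequence $y_0,y_1,\dots$ with $p(y_{i+1})=y_i$ for all $i$. If $y$ is in the chain of $z$, then $\operatorname{rk}(z)\le\operatorname{rk}(y)$.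
\item[(b)] For each $x$ there is $t_x$ such that $\operatorname{rk}(z)<\operatorname{rk}(x)$ for all $z\in[x]_{t_x}\setminus\{x\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\tau_z(z)<\tau_{z-1}(p(z))\le\tau_{p(z)}(p(z))$, so the tag at birth decreases strictly from parent to child, and there is no infinite decreasing sequence of ordinals. Ranks do not increase from parent to child.

(b) The tags $\tau_t(x)$, $t\ge x$, form a non-increasing sequence of ordinals; choose $t_x\ge x$ from which on it is constant. Let $z\ne x$ and $s=d(x,z)>t_x$. The ball $[x]_{s-1}$ splits at time $s$ and $x\le s-1$, so $p(s)=x$ and $z\in[s]_s$. Since $\tau_s(x)=\tau_{s-1}(x)$, rule (S2) gives $\operatorname{rk}(s)<\operatorname{rk}(x)$. As $s$ is in the chain of $z$, we get $\operatorname{rk}(z)\le\operatorname{rk}(s)$.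
\end{proof}

\subsection*{Nearby points of large rank have the same type}

The threshold $2q$ in the next proposition does not depend on $N$ or on the finite set $P$; only the size of the neighborhood does. This will give a bound in Theorem~\ref{thm:main} that is independent of the parameters. Finite sets of names are listed as tuples in some fixed way.

\begin{proposition}[swap]\label{prop:swap}
Let $q,N\in\omega$, let $P\subset\omega$ be finite, and let $x_1,\dots,x_k\in\omega\setminus P$ be distinct with $\operatorname{rk}(x_j)\ge2q$. There is $t_0$ such that, whenever $x_j'\in[x_j]_{t_0}$ and $\operatorname{rk}(x_j')\ge2q$ for all $j$, the tuples $(\bar x',P)$ and $(\bar x,P)$ have the same $(q,N)$-type in $\mathcal M$.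
\end{proposition}

\begin{proof}
By (G1) and persistence choose $t_0$, at least as large as all $x_j$ and all elements of $P$, with $A_{t_0}\Vdash\theta(\bar x,P)$ for a $(q,N)$-type $\theta$. The balls $\beta_j=[x_j]_{t_0}$ are pairwise disjoint, and $x_j$ is the only name at most $t_0$ in $\beta_j$. Let $A^+$ be $A_{t_0}$ with the tags of all $x_j$ replaced by $\omega(2q+1)$. Then $A^+\approx_{2q}A_{t_0}$, so $A^+\Vdash\theta(\bar x,P)$ by Lemma~\ref{lem:retag}.

Let $\bar x'$ be as in the statement, and let $s\ge t_0$ be at least as large as all $x_j'$. We iterate Example~\ref{ex:twin}: we build a shadow history from $A^+$ that looks like the true history from $A_{t_0}$ to $A_s$, except that the role of the current representative of $x_j'$ is always played by $x_j$. For $t_0\le r\le s$ let $w_j(r)=x_j'|_r$. Then $w_j(t_0)=x_j$ and $w_j(s)=x_j'$; the name $w_j(r)$ lies in $\beta_j$, and $\operatorname{rk}(w_j(r))\ge2q$ because it is in the chain of $x_j'$. For $r>t_0$, either $w_j(r)=w_j(r-1)$, or $w_j(r)=r$ and $p(r)=w_j(r-1)$; in the second case we say that $j$ \emph{jumps} at time $r$. As the balls $\beta_j$ are disjoint, at most one $j$ jumps at a given time.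

\emph{The visible shadow.} We define visible states $A_r^*$ and isomorphisms of visible states $\pi_r:A_r\to A_r^*$ with $\pi_r(w_j(r))=x_j$ for all $j$. Let $A_{t_0}^*$ be the visible state of $A_{t_0}$ and $\pi_{t_0}$ the identity. At time $r>t_0$ let $y=p(r)$, and add a new name $r^*$ with parent $\pi_{r-1}(y)$.
\begin{enumerate}
\item[(1)] If $j$ jumps at time $r$, then $y=w_j(r-1)$ and $\pi_{r-1}(y)=x_j$. Place $r^*$ on the side of $x_j$ opposite to the side of $y$ on which $r$ is placed. Put $\pi_r(r)=x_j$, $\pi_r(y)=r^*$, and $\pi_r=\pi_{r-1}$ elsewhere.
\item[(2)] If no $j$ jumps, place $r^*$ on the same side of $\pi_{r-1}(y)$ as $r$ is of $y$. Put $\pi_r(r)=r^*$, and $\pi_r=\pi_{r-1}$ elsewhere.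
\end{enumerate}
In case (2) the same step is made on both sides, so $\pi_r$ is an isomorphism, and $\pi_r(w_j(r))=\pi_{r-1}(w_j(r-1))=x_j$. In case (1), $r$ is to the right of $y$ if and only if $x_j$ is to the right of $r^*$, and $d(r,y)=r=d(x_j,r^*)$. With respect to a third name $v$, both $r$ and $y$ are related to $v$ as $y$ is in $A_{r-1}$, and both $x_j$ and $r^*$ are related to $\pi_r(v)=\pi_{r-1}(v)$ as $x_j=\pi_{r-1}(y)$ is in $A^*_{r-1}$. So $\pi_r$ is an isomorphism. Also $\pi_r(w_j(r))=\pi_r(r)=x_j$, and for $j'\ne j$ the name $w_{j'}(r)=w_{j'}(r-1)$ differs from $y$ and keeps its image.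

On the names of $A^*_{r-1}$, the maps $\pi_r^{-1}$ and $\pi_{r-1}^{-1}$ differ only at $x_j$ in case (1). Therefore \emph{a shadow name other than $x_1,\dots,x_k$ corresponds to the same true name $w$ at all times from its birth, or from $t_0$, on}, and at these times $w\ne w_j(r)$ for all $j$. In particular $\pi_s$ fixes every element of $P$.

\emph{The tags of the shadow.} For $w\le r$ put
\[
\tau_r^*(\pi_r(w))=\begin{cases}\omega(2q+1)&\text{if }w=w_j(r)\text{ for some }j,\\ \omega\cdot2q+(s-r)&\text{if }w\in\beta_j\setminus\{w_j(r)\}\text{ for some }j,\ \text{and }\operatorname{rk}(w)\ge2q,\\ \tau_r(w)&\text{otherwise.}\end{cases}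
\]
The names $x_j$ always have the tag $\omega(2q+1)$. For any other shadow name, the statement in italics shows that the same line applies at all times. So (S1) holds. We check (S2) at time $r$; note that $r$ and $y=p(r)$ lie in the same ball at time $t_0$.
\begin{itemize}
\item $y=w_j(r-1)$ for some $j$. The parent is $x_j$, of rank $2q+1$. In case (1) the newborn corresponds to $y\in\beta_j\setminus\{w_j(r)\}$, of rank at least $2q$, and gets $\omega\cdot2q+(s-r)$. In case (2) it corresponds to $r\in\beta_j\setminus\{w_j(r)\}$ and gets $\omega\cdot2q+(s-r)$ or a tag of rank less than $2q$. Its rank is always less than $2q+1$.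
\item $y\in\beta_j\setminus\{w_j(r-1)\}$ and $\operatorname{rk}(y)\ge2q$. This is case (2). The parent drops from $\omega\cdot2q+(s-r+1)$ to $\omega\cdot2q+(s-r)$, and the newborn corresponds to $r\in\beta_j\setminus\{w_j(r)\}$ and gets $\omega\cdot2q+(s-r)$ or a tag of rank less than $2q$.
\item $y\in\beta_j\setminus\{w_j(r-1)\}$ and $\operatorname{rk}(y)<2q$. This is case (2), $\operatorname{rk}(r)<2q$, and the tags of parent and newborn are those of the true step.
\item $y$ lies in no $\beta_j$. This is case (2), $r$ lies in no $\beta_j$, and the tags of parent and newborn are those of the true step.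
\end{itemize}
At time $t_0$ the second line applies to no name, so $\tau^*_{t_0}=\tau_{A^+}$. Thus $A_s^*$ with these tags is a state below $A^+$, and it forces $\theta(\bar x,P)$ by persistence.

\emph{Comparison at time $s$.} For $w\le s$ the tags $\tau_s(w)$ and $\tau_s^*(\pi_s(w))$ are equal in the third line and both at least $\omega\cdot2q$ in the first two; in the first line this uses $\operatorname{rk}(x_j')\ge2q$. Renaming $A_s^*$ by $\pi_s^{-1}$, which sends $x_j$ to $x_j'$ and fixes $P$, gives a state that is $\approx_{2q}$-equivalent to $A_s$ and forces $\theta(\bar x',P)$. By Lemma~\ref{lem:retag}, $A_s\Vdash\theta(\bar x',P)$. By Lemma~\ref{lem:truth}, both tuples have type $\theta$ in $\mathcal M$.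
\end{proof}

\section{The set $E$}\label{sec:E}

For $t\ge1$ let $\delta_t=2^{-(t+3)!}$. Then $\delta_{t+1}=\delta_t^{\,t+4}$; in particular $\delta_{t+1}<\delta_t/16$ and $\sum_{s\ge t}\delta_s\le2\delta_t$. Put $e_0=0$ and $e_z=e_{p(z)}\pm\delta_z$ for $z\ge1$, with the sign $+$ if and only if $z$ was placed to the right of $p(z)$. Let $E=\{e_z:z\in\omega\}$.

\begin{lemma}\label{lem:dist}
For names $x\ne y$ and $t=d(x,y)$,
\[
\tfrac12\delta_t\le|e_x-e_y|\le2\delta_t,\qquad\text{and}\qquad e_x<e_y\iff x<_{\mathcal M}y .
\]
\end{lemma}

\begin{proof}
The elements of the chain of $z$ that precede $z|_t$ are distinct names greater than $t$, so $|e_z-e_{z|_t}|\le\sum_{s>t}\delta_s\le2\delta_{t+1}$. By Lemma~\ref{lem:balls}(b) we may assume $x|_t=p(t)$ and $y|_t=t$. Then $e_x-e_y$ differs from $e_{p(t)}-e_t=\mp\delta_t$ by at most $4\delta_{t+1}\le\frac12\delta_t$. This gives the inequalities, and shows that $e_x<e_y$ if and only if $e_{p(t)}<e_t$, that is, $p(t)<_{\mathcal M}t$. Now use Lemma~\ref{lem:balls}(c).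
\end{proof}

From now on we identify the name $x$ with the real number $e_x$, and $\omega$ with $E$. The order of $\mathcal M$ is the order of $\mathbb R$. If $|e_x-e_y|<\frac12\delta_t$, then $d(x,y)>t$, and if $d(x,y)>t$, then $|e_x-e_y|\le2\delta_{t+1}$. So the balls are open in $E$, the balls $[x]_t$ form a neighborhood basis of $x$ in $E$, and $z_i\to x$ if and only if $d(z_i,x)\to\infty$. The comparisons between values of $d$ that were put into the types are forced on us, since the field defines them: by Lemma~\ref{lem:dist}, $d(x,y)<d(z,w)$ if and only if $|e_x-e_y|>4|e_z-e_w|$.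

\begin{proposition}\label{prop:E}
The set $E$ is countable and compact, and $E^{(n)}=\{x\in E:\operatorname{rk}(x)\ge n\}$ for all $n\in\omega$. In particular $0\in E^{(n)}$ for all $n$.
\end{proposition}

\begin{proof}
\emph{Compactness.} It suffices to find, for a sequence $(k_i)$ of distinct names, a subsequence that converges in $E$. Call a name \emph{heavy} if it lies in the chain of infinitely many $k_i$. The name $0$ is heavy, so by Lemma~\ref{lem:ranks}(a) there is a heavy name $y$ without heavy child. For the infinitely many $i$ such that $y$ is in the chain of $k_i\neq y$, let $z_i$ be the child of $y$ in this chain. Each child occurs finitely often, so $z_i\to\infty$. We have $k_i|_{z_i}=z_i\neq y=y|_{z_i}$ and $k_i|_{z_i-1}=y=y|_{z_i-1}$, so $d(k_i,y)=z_i\to\infty$, and the subsequence converges to $y$.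

\emph{Derivatives.} Induction on $n$. If $\operatorname{rk}(x)\ge n+1$, then $x\in E^{(n)}$, and by (G3) $x$ has infinitely many children $z$ of rank $n$; they lie in $E^{(n)}$ and satisfy $d(z,x)=z\to\infty$, so $x\in E^{(n+1)}$. If $\operatorname{rk}(x)<n$, then $x\notin E^{(n)}$. If $\operatorname{rk}(x)=n$, then by Lemma~\ref{lem:ranks}(b) all other points of the neighborhood $[x]_{t_x}$ have rank less than $n$, so $x$ is isolated in $E^{(n)}$. Finally $\operatorname{rk}(0)=\omega$.
\end{proof}

\begin{remark}\label{rem:twosided}
Genericity removes the coding of Example~\ref{ex:parity}: every $x\in E'$ is a limit of $E$ from both sides. Let $y\neq x$, and let $A_t$ force a $(1,0)$-type $(\theta_0,\Xi)$ for $(x,y)$. As $\operatorname{rk}(x)\ge1$, there is a step from $A_t$ that adds a child $z$ with tag $0$ to the right of $x$, and $d(x,z)=t+1>d(x,y)$. By clause (b) the $(0,0)$-type of $(x,y,z)$ lies in $\Xi$, so by Lemma~\ref{lem:truth} some point $z'\in E$ to the right of $x$ has $d(x,z')>d(x,y)$. Let $y$ run through the children of $x$; the same argument works on the left.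
\end{remark}

\section{Fast sequences and limits along $E$}\label{sec:fast}

\subsection*{Semialgebraic sets}

A set or function is \emph{semialgebraic} if it (or its graph) is definable in $(\mathbb R,<,+,\cdot)$, without parameters unless they are displayed or explicitly allowed; a \emph{semialgebraic formula} is a formula of this structure. We use three textbook facts, in which parameters are allowed.
\begin{enumerate}
\item[(A1)] Every semialgebraic formula $\chi(v,y)$ is equivalent to a Boolean combination of sign conditions on polynomials in $(v,y)$. So the sets $\{v:\chi(v,a)\}$ are described by polynomials whose number and degrees are bounded independently of $a$.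
\item[(A2)] A semialgebraic function $(0,1)\to\mathbb R$ is monotone on some interval $(0,\eta)$, and so has a limit in $[-\infty,\infty]$ at $0^+$.
\item[(A3)] A semialgebraic function $\mathbb R^k\to\mathbb R$ is continuous on a dense open set.
\end{enumerate}
We add a consequence of (A1).
\begin{enumerate}
\item[(A4)] Let $D\subseteq\mathbb R^k$ be given by a Boolean combination of sign conditions on polynomials, and let $R$ be the product of the nonzero ones. If $D$ has empty interior, then $R$ vanishes on $D$.
\end{enumerate}
Indeed, near a point where $R\ne0$ all the signs are constant, so if such a point belonged to $D$, a neighborhood of it would.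

\subsection*{An example}

In Example~\ref{ex:arith}, the ratios $e^2/e^1$ with $e^1,e^2\to0$ in $E$ approach every positive number. For our set $E$ the picture is different.

\begin{example}\label{ex:ratio}
Let $c\in E$ and let $e_i^1,e_i^2\to c$ be points of $E$ with $c<e_i^1,e_i^2$ and $e_i^1\neq e_i^2$. Consider $\gamma_i=(e_i^2-c)/(e_i^1-c)$. The three points lie in one ball until a time $t_1$ at which one of them is split off, and the remaining two are separated at a time $t_2>t_1$. If $c$ is split off first, put $u_1=e_i^1-c$ and $u_2=|e_i^2-e_i^1|$; then $\gamma_i=(u_1\pm u_2)/u_1$. If $e_i^1$ is split off first, put $u_1=e_i^1-c$ and $u_2=e_i^2-c$; then $\gamma_i=u_2/u_1$. If $e_i^2$ is split off first, put $u_1=e_i^2-c$ and $u_2=e_i^1-c$; then $\gamma_i=u_1/u_2$. In each case $u_1\ge\frac12\delta_{t_1}$ and $u_2\le2\delta_{t_1+1}=2\delta_{t_1}^{\,t_1+4}$, so $u_2/u_1\to0$. The only limits are $1$, $0$ and $\infty$; the limit is decided by the $(0,0)$-type of $(e^1_i,e^2_i,c)$, and it can be computed by letting first $u_2$ and then $u_1$ tend to $0$.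
\end{example}

The rest of the section shows that this holds for all semialgebraic functions.

\subsection*{Fast sequences}

A sequence $(u_i)_i$ in $(0,1)^k$, $u_i=(u_{i,1},\dots,u_{i,k})$, is \emph{fast} if $k=0$, or if $u_{i,1}\to0$ and, for each $N$ and each $1\le l<k$, we have $u_{i,l+1}\le u_{i,l}^N$ for all large $i$. Omitting the last coordinate from a fast sequence gives a fast sequence $(u_i')$. We want to replace the limit along a fast sequence by an iterated limit. The difficulty is that the range of $v$ in which $f(u',v)$ is close to its limit as $v\to0^+$ shrinks with $u'$; part (a) of the lemma says that it shrinks at most like a power.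

\begin{lemma}\label{lem:fast}
Parameters are allowed.
\begin{enumerate}
\item[(a)] Let $k\ge1$ and let $\rho:(0,1)^k\to(0,\infty)$ be semialgebraic. There is $N$ such that every fast sequence $(u_i)$ satisfies $\rho(u_i)\ge u_{i,k}^N$ for all large $i$.
\item[(b)] Let $f:(0,1)^k\to[-1,1]$ be semialgebraic. Then the iterated limit $\lim_{u_1\to0^+}\cdots\lim_{u_k\to0^+}f(u)$ exists, and $f(u_i)$ converges to it for every fast sequence $(u_i)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We first show that there is $N$ such that for every $u'\in(0,1)^{k-1}$ we have $\rho(u',v)\ge v^N$ for all small $v>0$. By (A1) the graph of $\rho(u',\cdot)$ is given by sign conditions on polynomials $R_1,\dots,R_M\in\mathbb R[v,w]$ of degree at most $D$, with $M$ and $D$ independent of $u'$. The graph has empty interior in $\mathbb R^2$, so by (A4) the product $R$ of the nonzero $R_l$ vanishes on it. Write $R=w^h\check R$ with $\check R(v,0)\not\equiv0$. Since $\rho>0$, we have $\check R(v,\rho(u',v))=0$. The nonzero polynomial $\check R(v,0)$ has degree at most $MD$, so its lowest term gives $|\check R(v,0)|\ge cv^{MD}$ for small $v$, with some $c>0$. By (A2), $\rho(u',v)$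 has a limit in $[0,\infty]$ as $v\to0^+$. If the limit is positive, then $\rho(u',v)\ge v\geq v^N$ for small $v$ and any $N\ge1$. If it is $0$, let $c'>0$ be a Lipschitz constant for $\check R$ in $w$ on $[0,1]^2$; then
\[
cv^{MD}\le|\check R(v,0)-\check R(v,\rho(u',v))|\le c'\rho(u',v)
\]
for small $v$, so $\rho(u',v)\ge v^{MD+1}$ as soon as also $v\le c/c'$. Thus $N=MD+1$ works for all $u'$.

Now use induction on $k$. The function $r(u')=\sup\{r\in(0,1):\rho(u',v)\ge v^N\text{ for all }v\in(0,r)\}$ is semialgebraic and positive, and it suffices to show that $u_{i,k}<r(u_i')$ for large $i$. For $k=1$, $r$ is a positive constant and $u_{i,1}\to0$. For $k>1$, the induction hypothesis gives $N'$ with $r(u_i')\ge u_{i,k-1}^{N'}>u_{i,k-1}^{N'+1}\ge u_{i,k}$ for large $i$.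

(b) Induction on $k$; for $k=0$ the domain is a point. By (A2) the limit $f_1(u')=\lim_{v\to0^+}f(u',v)$ exists for all $u'$, and $f_1:(0,1)^{k-1}\to[-1,1]$ is semialgebraic because limits are first-order expressible. For $\eta>0$ let $\rho(u')=\sup\{r\in(0,1):|f(u',v)-f_1(u')|\le\eta\text{ for all }v\in(0,r)\}$, a positive semialgebraic function. If $k=1$, it is a constant, so $u_{i,1}<\rho$ for large $i$. If $k>1$, part (a) gives $N$ with $\rho(u_i')\ge u_{i,k-1}^N>u_{i,k-1}^{N+1}\geq u_{i,k}$ for large $i$. In both cases $|f(u_i)-f_1(u_i')|\le\eta$ for large $i$. Apply the induction hypothesis to $f_1$ and $(u_i')$.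
\end{proof}

\subsection*{Convergent sequences in $E^m$}

A \emph{pattern} of length $m$ is a triple $\Lambda=(k,L,\varepsilon)$ with $0\le k\le m$, $L\in\{0,1\}^{m\times k}$ and $\varepsilon\in\{1,-1\}^k$. There are finitely many. For $\bar c\in\mathbb R^m$ and $u\in(0,1)^k$ let $\Lambda(\bar c,u)\in\mathbb R^m$ have the coordinates $c^j+\sum_{l\le k}L_{jl}\varepsilon_lu_l$.

\begin{lemma}\label{lem:pattern}
To each formal $(0,0)$-type $\vartheta$ of length $2m$ one can assign a pattern $\Lambda$ of length $m$ with the following property. If $\bar e_i\to\bar c$ in $E^m$ and $(\bar e_i,\bar c)$ has type $\vartheta$ for all $i$, then there is a fast sequence $(u_i)$ with $\bar e_i=\Lambda(\bar c,u_i)$ for all large $i$.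
\end{lemma}

\begin{proof}
Let $T$ be the largest of the names $c^1,\dots,c^m$, and let $T_i=\min_jd(e_i^j,c^j)$, so $T_i\to\infty$. Fix $i$ with $T_i>T$. Let $S=\{c^1,\dots,c^m,e_i^1,\dots,e_i^m\}$, and let $\Pi_t$ be the partition of $S$ induced by the balls at time $t\ge T$. Distinct values $c^j$ lie in different balls at time $T$, and $e_i^j\in[c^j]_T$. So the blocks of $\Pi_T$, which we call \emph{clusters}, correspond to the values $c$ among the $c^j$; the cluster of $c$ consists of $c$ and the $e_i^j$ with $c^j=c$. Let $t_1<\dots<t_k$ be the values $d(x,y)$ for $x\neq y$ in the same cluster. By Lemma~\ref{lem:balls}, these are the times $t>T$ at which $\Pi_t\ne\Pi_{t-1}$, and at such a time exactly one block is cut, into exactly two blocks. In the end all blocks are singletons, and $|S|$ exceeds the number of clusters by at most $m$; so $k\le m$.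

The \emph{root} of a block is its member that comes first in the list $c^1,\dots,c^m,e_i^1,\dots,e_i^m$. At time $t_l$ a block with root $a_l$ is cut into a part that contains $a_l$, and so has root $a_l$, and another part $S_l$, with root $a_l'$. Put $\varepsilon_l=\operatorname{sign}(a_l'-a_l)$, $u_{i,l}=|a_l'-a_l|$, and let $L_{jl}=1$ if $e_i^j\in S_l$ and $L_{jl}=0$ otherwise. The root of the block that contains $e_i^j$ is $c^j$ at time $T$ and $e_i^j$ in the end, and it changes exactly at the times $t_l$ with $L_{jl}=1$, by $\varepsilon_lu_{i,l}$. Hence $\bar e_i=\Lambda(\bar c,u_i)$ for $\Lambda=(k,L,\varepsilon)$.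

The pattern depends only on $\vartheta$. Which of the $2m$ entries lie in the same cluster is decided by the equalities among the $c^j$. The number $k$, and the pairs of entries that realize each $t_l$, are decided by the comparisons between values of $d$. Two entries lie in the same block of $\Pi_{t_l}$ if and only if they lie in the same cluster and their $d$-value exceeds $t_l$, which is again such a comparison. This determines the roots and $L$, and the order determines $\varepsilon$. (If no sequence has type $\vartheta$, assign any pattern.)

It remains to see that $(u_i)$ is fast; define $u_i$ arbitrarily for small $i$. Since $d(a_l,a_l')=t_l$, Lemma~\ref{lem:dist} gives $\frac12\delta_{t_l}\le u_{i,l}\le2\delta_{t_l}<1$. If $T_i<\infty$, each cluster lies in one ball at time $T_i-1$, so $t_1\ge T_i$; if $T_i=\infty$, then $k=0$. So $t_1\to\infty$ with $i$, and $u_{i,1}\to0$. Given $N$, let $i$ be so large that $t_1\ge N$, and write $t=t_l$. Then $\delta_t^{\,t+4-N}\le\delta_t\le2^{-N-1}$, so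
\[
u_{i,l+1}\le2\delta_{t+1}=2\delta_t^{\,t+4}\le2^{-N}\delta_t^N\le u_{i,l}^N.\qedhere
\]
\end{proof}

Let $G:\mathbb R^m\times\mathbb R^n\to\mathbb R$ be semialgebraic and $\Lambda=(k,L,\varepsilon)$ a pattern of length $m$. Let $b(\zeta)=\zeta/(1+|\zeta|)$, a semialgebraic homeomorphism $\mathbb R\to(-1,1)$. For $(\bar c,y)\in\mathbb R^m\times\mathbb R^n$ let $\lambda=\lim_{u_1\to0^+}\cdots\lim_{u_k\to0^+}b\bigl(G(\Lambda(\bar c,u),y)\bigr)\in[-1,1]$, which exists by Lemma~\ref{lem:fast}(b), and put $G_\Lambda(\bar c,y)=b^{-1}(\lambda)$ if $|\lambda|<1$ and $G_\Lambda(\bar c,y)=0$ otherwise. The function $G_\Lambda:\mathbb R^m\times\mathbb R^n\to\mathbb R$ is semialgebraic, again because limits are first-order expressible.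

\begin{corollary}\label{cor:limit}
Let $G$ be as above and $y\in\mathbb R^n$.
\begin{enumerate}
\item[(a)] If $\bar e_i\to\bar c$ in $E^m$, the $(0,0)$-type of $(\bar e_i,\bar c)$ is constant with pattern $\Lambda$, and $G(\bar e_i,y)$ converges in $\mathbb R$, then the limit is $G_\Lambda(\bar c,y)$.
\item[(b)] $\operatorname{cl}\bigl(G(E^m,y)\bigr)\subseteq\bigcup_\Lambda G_\Lambda(E^m,y)$, the union over the finitely many patterns of length $m$.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) If $G(\bar e_i,y)\to\gamma$, then $b(\gamma)=\lim_ib\bigl(G(\Lambda(\bar c,u_i),y)\bigr)=\lambda$ by Lemmas~\ref{lem:pattern} and~\ref{lem:fast}(b). (b) Let $\gamma=\lim_iG(\bar e_i,y)$. As $E^m$ is compact and there are finitely many types, a subsequence satisfies the hypotheses of (a).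
\end{proof}

Part (b) says that closures of images of $E^m$ are covered by finitely many images of the same kind. In particular they are countable; in Example~\ref{ex:arith} this fails for $G(e^1,e^2)=e^2/e^1$. The same compactness argument describes what a semialgebraic condition says about points of $E$.

\begin{lemma}[traces]\label{lem:trace}
Let $\chi(e,y)$ be a semialgebraic formula, $e$ a tuple of length $m$, and fix $a\in\mathbb R^{|y|}$. There are a finite set $P\subset E$ and $N\in\omega$ such that for $\bar e\in E^m$ the truth of $\chi(\bar e,a)$ depends only on the $(0,N)$-type of $(\bar e,P)$. This remains true if $P$ and $N$ are enlarged.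
\end{lemma}

\begin{proof}
For $\bar c\in E^m$ and $t\in\omega$ let $U(\bar c,t)=\prod_j[c^j]_t$, an open neighborhood of $\bar c$ in $E^m$. We claim that for each $\bar c$ there is $t=t(\bar c)$ such that for $\bar e\in U(\bar c,t)$ the truth of $\chi(\bar e,a)$ depends only on the $(0,0)$-type of $(\bar e,\bar c)$. Otherwise there are $\bar e_i,\bar e_i'\in U(\bar c,i)$ such that $(\bar e_i,\bar c)$ and $(\bar e_i',\bar c)$ have the same type, $\chi(\bar e_i,a)$ holds and $\chi(\bar e_i',a)$ fails. Pass to a subsequence on which the type is constant, with pattern $\Lambda$. By Lemma~\ref{lem:pattern}, $\bar e_i=\Lambda(\bar c,u_i)$ and $\bar e_i'=\Lambda(\bar c,u_i')$ for large $i$, with fast sequences $(u_i)$ and $(u_i')$. The indicator function of $\{u:\chi(\Lambda(\bar c,u),a)\}$ is $1$ along the first and $0$ along the second, while by Lemma~\ref{lem:fast}(b) it has the same limit along both. This proves the claim.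

Cover the compact space $E^m$ by finitely many sets $U(\bar c,t(\bar c))$. Let $P$ consist of the coordinates of these $\bar c$, and let $N$ exceed the numbers $t(\bar c)$. Suppose that $(\bar e,P)$ and $(\bar e',P)$ have the same $(0,N)$-type, and take $\bar c$ from the cover with $\bar e\in U(\bar c,t(\bar c))$. This membership means that $d(e^j,c^j)<t(\bar c)+1$ fails for all $j$, and $t(\bar c)+1\le N$; so $\bar e'\in U(\bar c,t(\bar c))$. Also $(\bar e,\bar c)$ and $(\bar e',\bar c)$ have the same $(0,0)$-type. Hence $\chi(\bar e,a)\iff\chi(\bar e',a)$. The last sentence holds because a type for larger $P$ and $N$ lists more conditions.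
\end{proof}

\section{Restricting the quantifiers to $E$}\label{sec:bounded}

Let $\mathbb K=(\mathbb R,<,+,\cdot,E)$. A formula is \emph{$E$-bounded} if it has the form $\mathsf Q_1v_1\in E\cdots\mathsf Q_qv_q\in E\;\chi(v,y)$ with $\mathsf Q_i\in\{\exists,\forall\}$ and $\chi$ semialgebraic. Up to equivalence in $\mathbb K$, the $E$-bounded formulas are closed under quantification over $E$ and under Boolean combinations: negation exchanges $\exists$ and $\forall$, and since $E\neq\emptyset$, quantifiers over $E$ can be pulled out of a conjunction after renaming variables. Adding a dummy quantifier, we may assume $q\ge1$. To remove a quantifier $\exists x$ over $\mathbb R$, we locate the places where the truth of an $E$-bounded formula can change as $x$ moves.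

\begin{lemma}\label{lem:bdry}
Let $\Phi(x,y)=\mathsf Q_1v_1\in E\cdots\mathsf Q_qv_q\in E\;\chi(v,x,y)$ be $E$-bounded with $q\ge1$ and $x$ a single variable. There are semialgebraic functions $h_1,\dots,h_M:\mathbb R^q\times\mathbb R^{|y|}\to\mathbb R$ such that for every $a$ there is a nonempty closed set $C_a\subseteq Z_a:=\bigcup_ih_i(E^q,a)$ for which the truth of $\Phi(x,a)$ is constant on each component of $\mathbb R\setminus C_a$. In particular $\operatorname{bd}\Phi(\mathbb R,a)\subseteq Z_a$.
\end{lemma}

\begin{proof}
By (A1), the boundary points of $\{x:\chi(v,x,y)\}$ are zeros of nonzero polynomials in $x$ of bounded number and degree, so there are at most $l$ of them, for some $l\ge1$ independent of $v$ and $y$. For $j\le l$ let $g_j(v,y)$ be the $j$-th boundary point in increasing order if it exists, and $0$ otherwise. The $g_j$ are semialgebraic. Let $C_a$ be the closure of the nonempty set $\bigcup_jg_j(E^q,a)$, and let $h_1,\dots,h_M$ list the functions $(g_j)_\Lambda$. Then $C_a\subseteq Z_a$ by Corollary~\ref{cor:limit}(b). A component $J$ of $\mathbb R\setminus C_a$ is an interval which, for each $v\in E^q$, contains no boundary point of $\{x:\chi(v,x,a)\}$.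 So for each $v\in E^q$ the truth of $\chi(v,x,a)$ does not depend on $x\in J$, and then neither does the truth of $\Phi(x,a)$.
\end{proof}

\begin{proposition}\label{prop:bounded}
In $\mathbb K$ every formula is equivalent to an $E$-bounded formula.
\end{proposition}

\begin{proof}
Induction on formulas. An atomic formula is semialgebraic or has the form $g(y)\in E$ with $g$ a term, which is equivalent to $\exists v\in E\;v=g(y)$. It remains to treat $\exists x\,\Phi(x,y)$ with $\Phi$ as in Lemma~\ref{lem:bdry}. Fix $a$. A component $J$ of $\mathbb R\setminus C_a$ is an open interval different from $\mathbb R$ whose finite endpoints lie in $C_a\subseteq Z_a$, so it contains a point of the form $(w+w')/2$, $w+1$ or $w-1$ with $w,w'\in Z_a$. A point $w\in C_a$ has the form $(w+w)/2$. Hence $\exists x\,\Phi(x,a)$ holds if and only if $\Phi(x,a)$ holds for some $x$ of one of these three forms. So $\exists x\,\Phi(x,y)$ is equivalent to the disjunction over $i,i'\le M$ of the formulas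
\[
\exists v'\in E^q\;\exists v''\in E^q\;\Phi\bigl(\tfrac12(h_i(v',y)+h_{i'}(v'',y)),y\bigr),\qquad\exists v'\in E^q\;\Phi\bigl(h_i(v',y)\pm1,y\bigr),
\]
and these are $E$-bounded, since substituting a semialgebraic function into $\chi$ gives a semialgebraic formula.
\end{proof}

\section{Bounding the alternation chain}\label{sec:final}

\subsection*{The case of subsets of $E$}

Let $X=\Phi(\mathbb R,a)$ with $\Phi$ as in Lemma~\ref{lem:bdry}, and suppose for a moment that $X\subseteq E$. By Lemmas~\ref{lem:trace} and~\ref{lem:types}(b) there are $P$ and $N$ such that membership of $x\in E$ in $X$ depends only on the $(q,N)$-type of $(x,P)$. Let $x_j\to x$ in $E$ be a sequence along which membership changes in the limit, that is, $x_j\in X\iff x\notin X$ for all $j$. By Proposition~\ref{prop:swap} with $k=1$, it is impossible that $x\notin P$, $\operatorname{rk}(x)\ge2q$ and $\operatorname{rk}(x_j)\ge2q$ for infinitely many $j$. For large $j$ we have $x_j\notin P$, and $\operatorname{rk}(x_j)<\operatorname{rk}(x)$ by Lemma~\ref{lem:ranks}(b). So the quantity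
\[
\min(\operatorname{rk}(x),2q)+|\{x\}\cap P|\in\{0,\dots,2q+1\}
\]
is strictly larger at $x$ than at $x_j$ for large $j$, and such changes can be nested at most $2q+1$ times. The set $P$ depends on $a$, but the bound does not.

In general the boundary points of $X$ are not points of $E$ but values $G(\bar e,a)$ with $\bar e\in E^q$. Two new things can happen in a limit: coordinates of $\bar e$ can merge, which also happens a bounded number of times, and $G$ can be discontinuous, which has to be excluded by a separate argument.

\subsection*{The general case}

\begin{proposition}\label{prop:bound}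
Let $\Phi(x,y)=\mathsf Q_1v_1\in E\cdots\mathsf Q_qv_q\in E\;\chi(v,x,y)$ be $E$-bounded with $q\ge1$. Then $F_n(\Phi(\mathbb R,a))=\emptyset$ for $n=2q^2+2q+2$ and all $a$.
\end{proposition}

\begin{proof}
Fix $a$, let $X=\Phi(\mathbb R,a)$, $F_i=F_i(X)$ and $H=n-2=2q^2+2q$, let $h_1,\dots,h_M$ be as in Lemma~\ref{lem:bdry}, and suppose $F_n\ne\emptyset$.

\emph{Step 1: an alternating tree.} For sequences $\nu\in\omega^{\le H}$ we choose points $z_\nu\in F_{n-1-|\nu|}\cap X_{n-|\nu|}$ with $z_{\nu j}\to z_\nu$ as $j\to\infty$. The root exists because $F_n=\operatorname{cl}(F_{n-1}\cap X_n)\neq\emptyset$. If $|\nu|<H$ and $i=n-1-|\nu|$, then $z_\nu\in F_i=\operatorname{cl}(F_{i-1}\cap X_i)$ is the limit of a sequence in $F_{i-1}\cap X_i$, as required for the children. By construction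
\begin{equation}\label{eq:alt}
z_{\nu j}\in X\iff z_\nu\notin X .
\end{equation}
At level $H$ we have $z_\nu\in F_1\cap X_2=\operatorname{cl}(X)\setminus X\subseteq\operatorname{bd}(X)\subseteq\bigcup_ih_i(E^q,a)$. To \emph{thin} the tree at $\nu$ means to keep only infinitely many of the children of $\nu$, with the subtrees attached to them, and to renumber; this preserves all the properties above.

\emph{Step 2: the data $P$ and $N$.} Let $\mathcal G$ be the finite set of functions obtained from the $h_i$ by at most $H$ operations $G\mapsto G_\Lambda$, with patterns of length $q$. Let $\kappa=(\kappa_1,\dots,\kappa_k)$ be a list of pairwise disjoint nonempty subsets of $\{1,\dots,q\}$. For $e\in\mathbb R^q$ and $u\in\mathbb R^k$ let $e[u]_\kappa$ be $e$ with the coordinates in $\kappa_i$ replaced by $u_i$, for each $i$. Let $W_{G,\kappa}(e)$ be the statement: $e$ is constant on each $\kappa_i$, and the function $u\mapsto G(e[u]_\kappa,a)$ on $\mathbb R^k$ is discontinuous at the point $u$ with $e[u]_\kappa=e$. This is a semialgebraic condition with parameter $a$. Apply Lemma~\ref{lem:trace} to the finitely many conditions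
\[
\chi(v,G(e,a),a)\ \text{ on }(v,e)\in E^{2q},\qquad W_{G,\kappa}(e)\ \text{ on }e\in E^q\qquad(G\in\mathcal G,\ \text{all }\kappa),
\]
and enlarge to get one finite set $P\subset E$ and one $N$ that work for all of them. Since $G(e,a)\in X$ if and only if $\mathsf Q_1v_1\in E\cdots\mathsf Q_qv_q\in E\;\chi(v,G(e,a),a)$, Lemma~\ref{lem:types} gives:
\begin{equation}\label{eq:Y}
\text{for $G\in\mathcal G$ and $e\in E^q$, whether $G(e,a)\in X$ depends only on the $(q,N)$-type of $(e,P)$.}
\end{equation}

\emph{Step 3: labels.} For $e=(e^1,\dots,e^q)\in E^q$ put
\[
\mu(e)=\sum_{i\le q}\min(\operatorname{rk}(e^i),2q)+\bigl(q-|\{e^1,\dots,e^q\}|\bigr)+\sum_{i\le q}|\{e^i\}\cap P| .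
\]
We call the $q+1+q$ summands the \emph{contributions} to $\mu(e)$. We have $0\le\mu\le2q^2+(q-1)+q=H-1$, so $\mu$ takes at most $H$ values.

Going from level $H$ to the root, we thin the tree and give each node a label $(G_\nu,e_\nu)\in\mathcal G\times E^q$ with $z_\nu=G_\nu(e_\nu,a)$. At level $H$ take $G_\nu=h_i$ for a suitable $i$. Suppose that the children of $\nu$ are labeled. Thin at $\nu$ so that $G_{\nu j}=G'$ is constant, $e_{\nu j}$ converges to some $c\in E^q$, the $(0,0)$-type of $(e_{\nu j},c)$ is constant, with pattern $\Lambda$, and $\mu(e_{\nu j})$ is constant. By Corollary~\ref{cor:limit}(a), $z_\nu=\lim_jG'(e_{\nu j},a)=G'_\Lambda(c,a)$. Put $G_\nu=G'_\Lambda$ and $e_\nu=c$. One operation is added per level, so $G_\nu\in\mathcal G$.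

Call the coordinate $i$ \emph{moving} at $\nu$ if $e_{\nu j}^i\ne e_\nu^i$; this does not depend on $j$, since the type is constant. For large $j$ the following hold.
\begin{enumerate}
\item[(M1)] If $i$ is moving, then $\operatorname{rk}(e_{\nu j}^i)<\operatorname{rk}(e_\nu^i)$, by Lemma~\ref{lem:ranks}(b).
\item[(M2)] If $e_\nu^i\neq e_\nu^{i'}$, then $e_{\nu j}^i\ne e_{\nu j}^{i'}$, since the limits differ.
\item[(M3)] If $i$ is moving, then $e_{\nu j}^i\notin P$, since $e_{\nu j}^i$ converges to $e_\nu^i$, differs from it, and $P$ is finite.
\end{enumerate}
Discard finitely many children so that this holds for all $j$. Then each contribution to $\mu(e_{\nu j})$ is at most the corresponding contribution to $\mu(e_\nu)$.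

\emph{Step 4: a node at which nothing changes.} Along a branch with $H+1$ nodes the value of $\mu$ does not increase and takes at most $H$ values. So there is a node $\nu$ with $\mu(e_{\nu j})=\mu(e_\nu)$ for one child, hence for all children. Fix this $\nu$, and let $G'$ be the common function of its children. All contributions are unchanged. For a moving $i$, the equation $\min(\operatorname{rk}(e_{\nu j}^i),2q)=\min(\operatorname{rk}(e_\nu^i),2q)$ and (M1) give $\operatorname{rk}(e_\nu^i)>\operatorname{rk}(e_{\nu j}^i)\ge2q$, and (M3) gives $e_\nu^i\notin P$. By (M2), the partition of $\{1,\dots,q\}$ by equality of coordinates of $e_{\nu j}$ refines the one for $e_\nu$; they have the same number of classes, so they coincide. The moving coordinates form a union of classes: if $i$ is moving and $e_\nu^{i'}=e_\nu^i$, then $e_{\nu j}^{i'}=e_{\nu j}^i\ne e_\nu^i=e_\nu^{i'}$.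

Let $\kappa=(\kappa_1,\dots,\kappa_k)$ list the classes of moving coordinates, where $k=0$ is allowed, and write $e[u]$ for $e_\nu[u]_\kappa$. Let $x_i$ and $x_i'(j)$ be the values of $e_\nu$ and $e_{\nu j}$ on $\kappa_i$, so that $e_\nu=e[\bar x]$, $e_{\nu j}=e[\bar x'(j)]$ and $x_i\neq x_i'(j)\to x_i$. Let $\hat P$ be the union of $P$ and the set of values of the non-moving coordinates. The $x_i$ are distinct, have rank at least $2q$, and are not in $\hat P$. Let $t_0$ be given by Proposition~\ref{prop:swap} for $q,N,\hat P,\bar x$, and put $S_i=\{x''\in[x_i]_{t_0}:\operatorname{rk}(x'')\ge2q\}$. For $\bar x''\in\prod_iS_i$ the tuples $(\bar x'',\hat P)$ and $(\bar x,\hat P)$ have the same $(q,N)$-type, and one map of indices produces $(e[\bar x''],P)$ from the first and $(e_\nu,P)$ from the second. So by Lemma~\ref{lem:types}(a):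
\begin{equation}\label{eq:same}
\text{for $\bar x''\in\textstyle\prod_iS_i$, the tuples $(e[\bar x''],P)$ and $(e_\nu,P)$ have the same $(q,N)$-type.}
\end{equation}
For large $j$ we have $\bar x'(j)\in\prod_iS_i$. Since $z_{\nu j}=G'(e_{\nu j},a)$, \eqref{eq:Y} and \eqref{eq:same} give
\begin{equation}\label{eq:member}
z_{\nu j}\in X\iff G'(e_\nu,a)\in X\qquad\text{for large }j.
\end{equation}

\emph{Step 5: continuity.} The point in \eqref{eq:member} is $G'(e_\nu,a)$, whereas $z_\nu$ is the limit of the values $G'(e_{\nu j},a)$. To identify them we show that $f(u)=G'(e[u],a)$, $u\in\mathbb R^k$, is continuous at $\bar x$; for $k=0$ there is nothing to show. The idea is that discontinuity is one of the properties that the swap carries to all nearby tuples of large rank, and these are too many. The set $D$ of points of discontinuity of $f$ is semialgebraic with parameters and has empty interior by (A3), so by (A1) and (A4) a nonzero polynomial $R$ vanishes on $D$. Suppose $\bar x\in D$, that is, $W_{G',\kappa}(e_\nu)$ holds. The $(q,N)$-type contains the $(0,N)$-type, so by \eqref{eq:same} and the choice of $P$ and $N$ the statement $W_{G',\kappa}(e[\bar x''])$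 holds for all $\bar x''\in\prod_iS_i$. Replacing the coordinates in $\kappa$ of $e[\bar x'']$ by $u$ gives $e[u]$, so this statement says $\bar x''\in D$. Thus $R$ vanishes on $\prod_iS_i$. Each $S_i$ is infinite, as it contains the points $x_i'(j)$ for large $j$, which converge to $x_i$ and differ from it. A polynomial that vanishes on a product of infinite sets is zero, by induction on the number of variables. This contradiction shows $\bar x\notin D$.

Therefore $z_\nu=\lim_jz_{\nu j}=\lim_jf(\bar x'(j))=f(\bar x)=G'(e_\nu,a)$. Now \eqref{eq:member} says that $z_{\nu j}\in X\iff z_\nu\in X$ for large $j$, which contradicts \eqref{eq:alt}.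
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:E}, $E$ is countable and compact with $E^{(n)}\neq\emptyset$ for all $n$. By Proposition~\ref{prop:bounded}, a formula $\varphi(x,y)$ is equivalent to an $E$-bounded formula with $q\ge1$ quantifiers, and Proposition~\ref{prop:bound} gives $F_n(\varphi(\mathbb R,a))=\emptyset$ for all $a$, with $n=2q^2+2q+2$ depending only on $\varphi$. By Proposition~\ref{prop:conseq}, $\mathbb K$ is constructible and not d-minimal. Finally, for $X=\varphi(\mathbb R,a)$ we have $X=\operatorname{int}(X)\cup(X\cap\operatorname{bd}(X))$, where $\operatorname{int}(X)$ is definable and open, and $\operatorname{bd}(X)$ lies in the countable set $Z_a$ of Lemma~\ref{lem:bdry}.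
\end{proof}

Since $\mathbb K$ expands the real field, this single structure answers both questions of Section~\ref{sec:intro} in the negative.

\begin{thebibliography}{1}
\bibitem{For} Antongiulio Fornasiero, \emph{D-minimal structures}, arXiv:2107.04293 (2021).
\end{thebibliography}
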